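# For even $d$, a $d$-cluster tilting subcategory need not determine its triangulated category

## 1. The guess that $\mathcal F$ determines $\mathcal T$, and the cases where it is right

"Yes, of course" is the answer one would first guess to the following question. Inside a triangulated category $\mathcal T$ sits a subcategory $\mathcal F$, small but so well placed that all of $\mathcal T$ is built from it by finitely many cones. The subcategory carries a structure of its own, which records long sequences obtained by splicing triangles of $\mathcal T$. If two such subcategories are equivalent with their structure, are the ambient triangulated categories equivalent? Let us make the question precise, then test the guess.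

Let $\mathcal F$ be a full additive subcategory of $\mathcal T$, closed under isomorphisms and direct summands. A *left $\mathcal F$-approximation* of $Z\in\mathcal T$ is a map $c\colon Z\to A$ with $A\in\mathcal F$ such that every map from $Z$ to an object of $\mathcal F$ factors through $c$. It is *left minimal* if $uc=c$ with $u\in\operatorname{End}(A)$ forces $u$ to be an isomorphism. Right approximations are defined dually, and $\mathcal F$ is *functorially finite* if every object of $\mathcal T$ has a left and a right $\mathcal F$-approximation.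

**Definition ($d$-cluster tilting).** Let $d\ge1$. The subcategory $\mathcal F$ is *$d$-cluster tilting* in $\mathcal T$ if it is functorially finite and
$$\mathcal{F}=\{X\mid \operatorname{Hom}(\mathcal{F},X[i])=0 \text{ for } 0<i<d\}=\{X\mid \operatorname{Hom}(X,\mathcal{F}[i])=0 \text{ for } 0<i<d\}.$$

**Example 1.** Let $\mathcal T$ be the bounded derived category of finite-dimensional vector spaces over a field $K$. Every object is a finite sum of shifts $K[i]$, and $\operatorname{Hom}(K[a],K[b])\ne0$ iff $a=b$. Let $\mathcal F$ consist of the finite sums of objects $K[dn]$, $n\in\mathbb Z$. The space $\operatorname{Hom}(K[dn],K[i+l])$ vanishes for all $n$ and all $0<l<d$ exactly when none of $i+1,\dots,i+d-1$ is divisible by $d$, that is, when $d\mid i$. The other condition is checked in the same way. Approximations are given by the projection to, and the inclusion of, the part of $Z$ that lies in $\mathcal F$. So $\mathcal F$ is $d$-cluster tilting, and $\mathcal F[d]=\mathcal F$.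

**Definition ($(d+2)$-angles).** Suppose that $\mathcal F$ is $d$-cluster tilting and $\mathcal F[d]=\mathcal F$. By a theorem of Geiss–Keller–Oppermann, $\mathcal F$ carries a natural $(d+2)$-angulated structure with suspension $[d]$. Its $(d+2)$-angles are the sequences
$$X_0\to X_1\to\cdots\to X_{d+1}\to X_0[d],\qquad X_i\in\mathcal F,$$
obtained by splicing a *tower* of distinguished triangles of $\mathcal T$
$$W_i\xrightarrow{\,c_i\,}X_{i+1}\to W_{i+1}\to W_i[1],\qquad 0\le i\le d-1,\quad W_0=X_0,\ W_d=X_{d+1}.$$
Here $X_0\to X_1$ is $c_0$, the map $X_i\to X_{i+1}$ is $X_i\to W_i\xrightarrow{c_i}X_{i+1}$ for $1\le i\le d-1$, the map $X_d\to X_{d+1}=W_d$ comes from the last triangle, and $X_{d+1}\to X_0[d]$ is the composite of the connecting morphisms.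

**Example 2.** For $A\in\mathcal F$, the triangles $A[i]\to0\to A[i+1]\xrightarrow{1}A[i+1]$ form a tower. Its angle is $A\to0\to\cdots\to0\to A[d]\xrightarrow{1}A[d]$. Note that the objects $W_i$ with $0<i<d$ usually lie outside $\mathcal F$, and the angle forgets them.

An *equivalence of $(d+2)$-angulated categories* $\mathcal F_1\cong\mathcal F_2$ is an additive equivalence $G$ together with a natural isomorphism $G\circ[d]\cong[d]\circ G$ such that $G$, with this isomorphism, sends $(d+2)$-angles to $(d+2)$-angles. An equivalence of triangulated categories is a triangle equivalence: an equivalence $H$ with a natural isomorphism $H\circ[1]\cong[1]\circ H$ that sends distinguished triangles to distinguished triangles.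

The question is posed, as an open question, in Sondre Kvamme, "Higher extension closure and $d$-exact categories", arXiv:2502.21064 (2025). Let $\mathcal F_i$ be $d$-cluster tilting in $\mathcal T_i$ with $\mathcal F_i[d]=\mathcal F_i$, for $i=1,2$. *If $\mathcal F_1\cong\mathcal F_2$ as $(d+2)$-angulated categories, is there a triangle equivalence $\mathcal T_1\cong\mathcal T_2$?* No compatibility between the two equivalences is asked for.

**The case $d=1$.** The condition $0<i<1$ is empty, so $\mathcal F_i=\mathcal T_i$. A tower is a single triangle, so an equivalence of $3$-angulated categories is a triangle equivalence, and the answer is yes.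

**Objects for $d=2$.** Write $\mathcal A*\mathcal B$ for the class of middle terms $E$ of triangles $A\to E\to B\to A[1]$ with $A\in\mathcal A$, $B\in\mathcal B$. The operation $*$ is associative, by the octahedral axiom. If $d=2$ then $\mathcal T=\mathcal F*\mathcal F[1]$. Indeed, take a right approximation $A\to Z$ and a triangle $A\to Z\to W\to A[1]$. The map $\operatorname{Hom}(\mathcal F,A)\to\operatorname{Hom}(\mathcal F,Z)$ is onto, so $\operatorname{Hom}(\mathcal F,Z)\to\operatorname{Hom}(\mathcal F,W)$ is zero. Since $\operatorname{Hom}(\mathcal F,A[1])=0$, it is also onto. Hence $\operatorname{Hom}(\mathcal F,W)=0$, and this says that $W[-1]\in\mathcal F$. So every object of $\mathcal T$ is the cone of a map in $\mathcal F$. This is a strong reason to believe the guess.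

**The case $d=2$, $\mathcal F_1$ semisimple.** Suppose that every morphism of $\mathcal F_1$ is isomorphic to a direct sum of morphisms $1\colon A\to A$, $A\to0$ and $0\to A$, as in Example 1. The cone of a morphism $B\to A$ of $\mathcal F_1$ is then of the form $A'\oplus B'[1]$ with $A',B'\in\mathcal F_1$, so every object of $\mathcal T_1$ has this form. Moreover $\operatorname{Hom}(\mathcal F_1,\mathcal F_1[1])=0$ and $\operatorname{Hom}(\mathcal F_1[1],\mathcal F_1)\cong\operatorname{Hom}(\mathcal F_1[2],\mathcal F_1[1])=0$. Therefore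
$$\operatorname{Hom}(A\oplus B[1],A'\oplus B'[1])=\operatorname{Hom}(A,A')\oplus\operatorname{Hom}(B,B').$$
The category $\mathcal F_2\cong\mathcal F_1$ has the same property, so the same holds for $\mathcal T_2$. Put $H(A\oplus B[1])=GA\oplus (GB)[1]$. This is an equivalence, and $H(A[1]\oplus B[2])=(GA)[1]\oplus G(B[2])\cong(GA)[1]\oplus(GB)[2]$ naturally, so $H$ commutes with $[1]$. Every morphism of $\mathcal T_1$ is a direct sum of an isomorphism and zero maps $Z\to0$, $0\to Z$, up to isomorphism. So every triangle is isomorphic to a direct sum of rotations of $Z\xrightarrow{1}Z\to0\to Z[1]$, and $H$ preserves these. The guess is right again.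

## 2. Lifting along a triangle, and the endomorphism that no map to or from $X$ detects

The first non-semisimple case is $d=2$, $\mathcal F=\operatorname{add}X$ with $\operatorname{End}(X)=\Lambda=K[\varepsilon]/(\varepsilon^2)$, $X[2]\cong X$, where $K$ is a field. Suppose there is a tower
$$X\xrightarrow{\varepsilon}X\xrightarrow{A}Y\xrightarrow{\partial}X[1],\qquad Y\xrightarrow{\pi}X\xrightarrow{A'}X\xrightarrow{\partial'}Y[1].$$
Up to isomorphism, every matrix over $\Lambda$ is diagonal with entries $1,\varepsilon,0$, together with zero rows or columns: use a unit entry as a pivot as long as there is one; when none is left, the remaining matrix is $\varepsilon$ times a matrix over $K$, and Gaussian elimination over $K$ finishes. I call this the Smith form over $\Lambda$. Since $\mathcal T=\mathcal F*\mathcal F[1]$, every object of $\mathcal T$ is a sum of copies of $X$, $X[1]$ and $Y$. So $\mathcal F$ knows all objects.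

The sensible next move is to extend $G$ to morphisms by lifting along triangles. For $a\in K$ the pair $(a,a)$ commutes with $\varepsilon$, so there is $N_a\colon Y\to Y$ with $N_aA=Aa$ and $\partial N_a=a[1]\partial$. Here the attempt stops, because $N_a$ is not unique. Choose an isomorphism $i\colon X[1]\to X[-1]$ and put
$$\eta=\partial'[-1]\circ i\circ\partial\colon Y\to X[1]\to X[-1]\to Y .$$

*The map $\eta$ is invisible from $X$.* We have $\eta A=0$ because $\partial A=0$, and $\pi\eta=0$ because $\pi\,\partial'[-1]=0$. Next, $\partial\,\partial'[-1]\,i=\lambda[1]$ for some $\lambda\in\Lambda$. If $\lambda$ were a unit, $\partial$ would have a right inverse, and $\varepsilon[1]\partial=0$ would give $\varepsilon=0$. So $\lambda\in K\varepsilon$, and $\partial\eta=\lambda[1]\partial=0$.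

*The map $\eta$ is not zero.* The second triangle, rotated, reads $X[-1]\xrightarrow{A'[-1]}X[-1]\xrightarrow{\partial'[-1]}Y\to X$ up to signs. If $\eta=0$, then $i\partial=A'[-1]q$ for some $q\colon Y\to X[-1]$. Since $qA\in\operatorname{Hom}(X,X[-1])\cong\operatorname{Hom}(X,X[1])=0$, we have $q=q'\partial$ with $q'\colon X[1]\to X[-1]$, so $i\partial=A'[-1]q'\partial$. The map $A'$ is not an isomorphism: otherwise $Y=0$ and $\varepsilon$ would be an isomorphism. Hence $i^{-1}A'[-1]q'$ is not an isomorphism of $X[1]$, so it is $c\,\varepsilon[1]$ with $c\in K$. Then $\partial=c\,\varepsilon[1]\partial=0$, which makes $\varepsilon[1]$ a split monomorphism and contradicts $\varepsilon\neq 0=\varepsilon^2$.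

So $N_a$ and $N_a+b\eta'$, for any $\eta'$ in the ideal of maps killed by $A$ and $\partial$, are equally good lifts. The maps between $Y$ and $\mathcal F$ that make up the tower see only the coset of $N_a$.

This failure suggests what to look for. Suppose that $\operatorname{End}(Y)=K[\eta]/(\eta^2)$ and that there is an isomorphism $s\colon Y\to Y[1]$. Then $\sigma(h)=s^{-1}h[1]s$ is an automorphism of $\operatorname{End}(Y)$, which does not depend on $s$ because $\operatorname{End}(Y)$ is commutative. If $\sigma$ fixes $\eta$ and induces the identity on the residue field $K$, then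
$$\sigma(a)=a+D(a)\eta\qquad(a\in K),$$
and comparing $\sigma(ab)$ with $\sigma(a)\sigma(b)$ gives $D(ab)=aD(b)+D(a)b$: the map $D$ is a derivation of $K$. The angles may well not see it. There is one constraint. If $[2]$ is naturally isomorphic to the identity of $\mathcal T$ by some $\tau$, then $\sigma^2$ is conjugation by $s[1]s\colon Y\to Y[2]$, which may be replaced by $\tau_Y$, so $\sigma^2=\mathrm{id}$ by naturality. Since $\sigma^2(a)=a+2D(a)\eta$, a nonzero $D$ forces characteristic $2$. A perfect field $K$ of characteristic $2$ will not do either: there $D(b^2)=2bD(b)=0$ and every element is a square. So we want, for instance, $K=\mathbb F_2(z)$ with $D=d/dz$.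

## 3. Statements: the guess is wrong for every even $d$

Fix an **even** integer $d\ge2$ and put $r=d/2$, $m=r+1$. Let $K$ be a field of characteristic $2$, let $D\colon K\to K$ be a derivation with $D^2=0$, and put $k=\ker D$. Examples are $K=\mathbb F_2(z)$, $D=d/dz$, $k=\mathbb F_2(z^2)$, and always $D=0$. Put $\Lambda=K[\varepsilon]/(\varepsilon^2)$. We shall construct a triangulated category $\mathcal T_D$ with an object $X$ and put $\mathcal F_D=\operatorname{add}X$.

**Theorem 1.**
(a) $\mathcal F_D$ is $d$-cluster tilting in $\mathcal T_D$ and $\mathcal F_D[d]=\mathcal F_D$.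
(b) $\mathcal F_D\cong\mathcal F_0$ as $(d+2)$-angulated categories.
(c) If $D\ne0$, there is no equivalence $H\colon\mathcal T_D\to\mathcal T_0$ with $H[1]\cong[1]H$. In particular $\mathcal T_D\not\cong\mathcal T_0$ as triangulated categories.

With $d=2$, $K=\mathbb F_2(z)$ and $D=d/dz$ this answers the question negatively.

**Theorem 2 ($d$ even, $K$ fixed).** All $\mathcal F_D$ are equivalent as $(d+2)$-angulated categories, while $\mathcal T_D\cong\mathcal T_{D'}$ as triangulated categories iff $\ker D'=\theta(\ker D)$ for some $\theta\in\operatorname{Aut}(K)$. Hence the equivalence classes of the $\mathcal T_D$ correspond bijectively to $\operatorname{Aut}(K)$-orbits of subfields $K^2\subseteq k\subseteq K$ with $[K:k]\le2$. Moreover, for every even $d$ there is one $(d+2)$-angulated category that is realized, up to equivalence, as a $d$-cluster tilting subcategory of infinitely many pairwise inequivalent triangulated categories.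

For $d=1$ the answer is yes, by Section 1. Odd $d\ge3$ is not decided here.

## 4. Matrix factorizations with differential twisted by $\kappa D$

**Step 1.** This step builds the ambient triangulated category. For $D=0$ it will consist of graded matrix factorizations, that is, square matrices $P$ with $P^2=f$. The derivation enters as an extra term in the differential, under which multiplication by a scalar $a\in K$ is no longer closed.

Recall that a *dg category* over $k$ has cochain complexes of $k$-modules as Hom-spaces, with composition satisfying the Leibniz rule and with closed identities. The category $H^0$ has the same objects, and its morphisms are the degree-$0$ cohomology classes.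

Let $B=K[w,t^{\pm1}]$ be the commutative graded ring with $|w|=1$, $|t|=-d$, $|K|=0$. Extend $D$ to $B$ by $D(w)=D(t)=0$; then $D^2=0$ on $B$. Put
$$\kappa=w^{d+1}t\ \ (\text{degree }1),\qquad f=w^{d+2}t\ \ (\text{degree }2).$$
The characteristic is $2$, so there are no signs anywhere.

*Objects of $\mathcal C_D$* are pairs $(V,P)$, where $V$ is a graded free $B$-module of finite rank with a fixed homogeneous basis and $P\in\operatorname{End}_B(V)$ has degree $1$ with
$$P^2+\kappa D(P)=f. \tag{1}$$
Here $D(M)$ means $D$ applied to every entry of the matrix of $M$ in the fixed bases. *Morphisms* $(V,P)\to(V',P')$ are the graded $B$-linear maps $M\colon V\to V'$, with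
$$\delta(M)=P'M+MP+\kappa D(M). \tag{2}$$

*Check of the axioms.* We use $D(MN)=D(M)N+MD(N)$, $D^2=0$ and $D(\kappa)=0$. Expanding,
$$\delta^2(M)=P'\bigl(P'M+MP+\kappa DM\bigr)+\bigl(P'M+MP+\kappa DM\bigr)P+\kappa\bigl(D(P')M+P'DM+(DM)P+MD(P)+\kappa D^2M\bigr).$$
The terms $P'MP$, $\kappa P'DM$ and $\kappa(DM)P$ occur twice and cancel, and $\kappa^2D^2M=0$ (this is where $D^2=0$ is needed). What remains is
$$\delta^2(M)=(P'^2+\kappa D(P'))M+M(P^2+\kappa D(P))=fM+Mf=0.$$
Similarly $\delta(MN)=\delta(M)N+M\delta(N)$, since the two terms $MP'N$ on the right cancel, and $\delta(1)=P+P=0$. As $D$ is $k$-linear, $\mathcal C_D$ is a dg category over $k$.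

**Example 3.** Let $d=2$, so $\kappa=w^3t$ and $f=w^4t$. On two generators $x_0,x_1$ of degree $0$ let $Px_0=wx_1$, $Px_1=w^3t\,x_0$. Then $P^2=f$ and $D(P)=0$. For $K=\mathbb F_2(z)$, $D=d/dz$, multiplication by $z$ has $\delta(z)=Pz+zP+\kappa D(z)=w^3t\ne0$.

*Shifts and cones.* Put $V[1]^n=V^{n+1}$, $(V,P)[1]=(V[1],P)$; on morphisms $[1]$ keeps the matrix. For closed $g\colon V\to V'$ of degree $0$ let
$$\operatorname{cone}(g)=\Bigl(V'\oplus V[1],\begin{pmatrix}P'&g\\0&P\end{pmatrix}\Bigr).$$
The only new entry in (1) is the upper right one, $P'g+gP+\kappa D(g)=\delta(g)=0$, so this is an object. The inclusion $i$ of $V'$ and the projection to $V[1]$ are closed, and the obvious section $s$ of the projection satisfies $\delta(s)=ig$. So $\mathcal C_D$ is closed under shifts, cones and finite sums. By Bondal–Kapranov (*Enhanced triangulated categories*, 1990), $H^0(\mathcal C_D)$ is triangulated, with triangles $V\xrightarrow{g}V'\to\operatorname{cone}(g)\to V[1]$. Moreover $\operatorname{Hom}_{H^0}(V,V'[n])=H^n\operatorname{Hom}(V,V')$.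

Three facts are used constantly. An invertible degree-$0$ matrix $g$ with $D(g)=0$ gives an isomorphism $(V,P)\cong(V,gPg^{-1})$, since $\delta(g)=gPg^{-1}g+gP=0$, and $gPg^{-1}$ satisfies (1) because $D(g)=D(g^{-1})=0$. The inverse of a closed invertible $g$ is closed, since $0=\delta(1)=\delta(g)g^{-1}+g\,\delta(g^{-1})$. Multiplication by $t^{-1}$, of degree $d$, commutes with all $B$-linear maps and is closed, so it gives a natural isomorphism
$$\tau\colon\mathrm{id}\to[d]\quad\text{on }H^0(\mathcal C_D). \tag{3}$$

## 5. The objects $Y_j$ and the maps from $X=Y_1$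

**Step 2.** We introduce the objects that will form $\mathcal T_D$ and compute all maps from $X$ to them. The result will be independent of $D$; only the representatives involve $D$.

For $0\le j\le d+2$ let $Y_j$ have basis $y_0,y_1$ with $|y_0|=0$, $|y_1|=1-j$ and
$$P_jy_0=w^jy_1,\qquad P_jy_1=w^{d+2-j}t\,y_0 .$$
The degrees fit, $P_j^2=f$ and $D(P_j)=0$. Put $X=Y_1$ with basis $x_0,x_1$, both of degree $0$: $Px_0=wx_1$, $Px_1=w^{d+1}t\,x_0$ (Example 3 is the case $d=2$).

*Symmetries.* In the basis $(y_1,ty_0)$ of $Y_j$ we have $y_1\mapsto w^{d+2-j}(ty_0)$, $ty_0\mapsto w^jt\,y_1$, and the degrees are $1-j$ and $-d$. These are the data of $Y_{d+2-j}[j-1]$, so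
$$Y_j\cong Y_{d+2-j}[j-1]. \tag{4}$$
Also $\omega\colon X\to Y_{d+1}$, $x_0\mapsto t^{-1}y_1$, $x_1\mapsto y_0$, is a closed isomorphism of degree $0$: indeed $P(t^{-1}y_1)=wy_0=\omega(wx_1)$ and $Py_0=w^{d+1}y_1=\omega(w^{d+1}t\,x_0)$.

**Lemma 1.** For $1\le j\le d+1$, $M\mapsto Mx_0$ induces $H^n\operatorname{Hom}(X,Y_j)\cong(Y_j/wY_j)^n$. Hence $\operatorname{Hom}(X,Y_j[n])\ne0$ iff $n\in\{0,1-j\}+d\mathbb Z$. In particular $\operatorname{Hom}(X,X[n])=0$ unless $d\mid n$.

*Proof.* Put $j'=d+2-j\ge1$ and write $Mx_0=\alpha y_0+\gamma y_1$, $Mx_1=\beta y_0+\zeta y_1$. By (2),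
$$\delta M(x_0)=(w^{j'}t\gamma+w\beta+\kappa D\alpha)y_0+(w^j\alpha+w\zeta+\kappa D\gamma)y_1,$$
$$\delta M(x_1)=(w^{j'}t\zeta+w^{d+1}t\alpha+\kappa D\beta)y_0+(w^j\beta+w^{d+1}t\gamma+\kappa D\zeta)y_1 .$$
The first line vanishes iff
$$\beta=w^{j'-1}t\gamma+w^dt\,D\alpha,\qquad \zeta=w^{j-1}\alpha+w^dt\,D\gamma. \tag{5}$$
Substitute this into the second line, using $j+j'-1=d+1$ and $D^2=0$. The coefficient of $y_0$ becomes
$$w^{d+1}t\alpha+w^{j'+d}t^2D\gamma+w^{d+1}t\alpha+w^{d+1}t\cdot w^{j'-1}t\,D\gamma=0,$$
and that of $y_1$ becomes $w^{d+1}t\gamma+w^{j+d}tD\alpha+w^{d+1}t\gamma+w^{d+1}t\cdot w^{j-1}D\alpha=0$. So a cocycle is determined by $(\alpha,\gamma)$, and every $(\alpha,\gamma)$ occurs.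

By the first line, a coboundary $\delta M'$ has $(\alpha,\gamma)\in wB\oplus wB$, since $w$ divides $w^{j'},w^j,\kappa$. Taking $\alpha'=\gamma'=0$ and $\beta',\zeta'$ arbitrary, every element of $wB\oplus wB$ occurs. A cocycle $M$ with $Mx_0\in wY_j$ therefore agrees on $x_0$ with some coboundary, and equals it because cocycles are determined by their value on $x_0$. This proves the isomorphism. Finally $Y_j/wY_j=K[t^{\pm1}]y_0\oplus K[t^{\pm1}]y_1$ lives exactly in the degrees $d\mathbb Z$ and $1-j+d\mathbb Z$. $\square$

**Lemma 2.** $\operatorname{End}(X)\cong\Lambda$ in $H^0(\mathcal C_D)$, with $\varepsilon\colon x_0\mapsto x_1,\ x_1\mapsto w^dt\,x_0$.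

*Proof.* By Lemma 1 a class is given by $Mx_0\equiv ax_0+cx_1 \pmod w$ with $a,c\in K$. For $j=1$, (5) gives $Mx_1\equiv ax_1\pmod w$. Coboundaries act as $0$ on $X/wX$. So the class of $M$ acts on the degree-$0$ part of $X/wX$ by $\begin{pmatrix}a&0\\c&a\end{pmatrix}$, and composition is multiplication of such matrices, which is multiplication of the elements $a+c\varepsilon$. The stated $\varepsilon$ is (5) for $\alpha=0$, $\gamma=1$. $\square$

*Scalars, and the maps $A_j$.* For $a\in K$, $1\le j\le d+1$, define $\hat a\in\operatorname{End}(Y_j)$ by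
$$y_0\mapsto ay_0,\qquad y_1\mapsto ay_1+\nu y_0,\qquad \nu=w^{d+1-j}t\,D(a).$$
It is closed. Indeed $\delta(a\cdot1)=\kappa D(a)\cdot1$, and the map $n\colon y_0\mapsto0,\ y_1\mapsto\nu y_0$ has $\delta(n)(y_0)=n(w^jy_1)=w^j\nu y_0$ and $\delta(n)(y_1)=P(\nu y_0)=w^j\nu y_1$ (with $D(\nu)=0$ because $D^2=0$), so $\delta(n)=w^j\nu=\kappa D(a)$ as well. For $a\neq0$ it is invertible. For $j\le l$ the map $\rho\colon Y_j\to Y_l$, $y_0\mapsto y_0$, $y_1\mapsto w^{l-j}y_1$, is closed: $w^jw^{l-j}=w^l$ and $w^{l-j}w^{d+2-l}t=w^{d+2-j}t$. Let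
$$A_j=\rho\colon X\to Y_j,\quad x_0\mapsto y_0,\ x_1\mapsto w^{j-1}y_1 .$$
Clearly $\rho A_j=A_l$. Since $\omega^{-1}$ sends $y_0\mapsto x_1$ and $y_1\mapsto t\,x_0$,
$$\omega^{-1}A_{d+1}=\varepsilon. \tag{6}$$

The scalar $a$ on $X$ needs the correction $w^dt\,D(a)$, which is $0$ modulo $w$, and this is why $\operatorname{End}(X)$ does not show $D$. On $Y_m$ the correction is $w^r t\,D(a)$, and Section 10 will show that $\operatorname{End}(Y_m)$ is computed modulo $w^m$ with $m>r$.

## 6. Cones of $A_j\colon X\to Y_j$

**Step 3.** We find the triangles that connect $Y_{j-1}$, $X$ and $Y_j$. They build every $Y_j$ from shifts of $X$ and supply the one interesting $(d+2)$-angle.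

**Lemma 3.** For $1\le j\le d+1$, $\operatorname{cone}(A_j)\cong Y_{j-1}[1]$ in $H^0(\mathcal C_D)$, and $Y_0\cong0$. For $2\le j\le d+1$ there is a distinguished triangle
$$Y_{j-1}\xrightarrow{\pi_{j-1}}X\xrightarrow{A_j}Y_j\xrightarrow{\partial_j}Y_{j-1}[1], \tag{7}$$
with $\pi_i\colon y_0\mapsto x_1,\ y_1\mapsto w^{d+1-i}t\,x_0$ and $\partial_j\colon y_0\mapsto wy_0,\ y_1\mapsto y_1$.

*Proof.* The cone has basis $y_0,y_1,x_0',x_1'$ with $|x_0'|=|x_1'|=-1$ and
$$Py_0=w^jy_1,\quad Py_1=w^{d+2-j}t\,y_0,\quad Px_0'=wx_1'+y_0,\quad Px_1'=w^{d+1}t\,x_0'+w^{j-1}y_1 .$$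
Use the homogeneous basis $x_0'$, $z=y_0+wx_1'$, $u_0=x_1'$, $u_1=y_1+w^{d+2-j}t\,x_0'$. The base change matrix is killed by $D$, so this is allowed. Then
$$Px_0'=z,\qquad Pz=w^jy_1+w^{d+2}t\,x_0'+w^jy_1=fx_0',$$
$$Pu_0=w^{j-1}u_1,\qquad Pu_1=w^{d+2-j}t\,y_0+w^{d+2-j}t(wx_1'+y_0)=w^{d+3-j}t\,u_0 .$$
So the cone is the direct sum of $(x_0',z)$ and $(u_0,u_1)$. The latter has degrees $-1$, $1-j$ and is $Y_{j-1}[1]$. For $h\colon z\mapsto x_0'$, $x_0'\mapsto0$ we get $\delta(h)(x_0')=hz=x_0'$ and $\delta(h)(z)=Px_0'+h(fx_0')=z$, so $\delta(h)=1$: the summand $(x_0',z)$ is contractible, i.e. zero in $H^0$. The same computation with $h\colon y_1\mapsto y_0,\ y_0\mapsto0$ shows $Y_0\cong0$, because $P_0y_0=y_1$.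

Now read off the maps. The composite $Y_j\to\operatorname{cone}(A_j)\to Y_{j-1}[1]$ sends $y_0=z+wu_0\mapsto wu_0$ and $y_1=u_1+w^{d+2-j}t\,x_0'\mapsto u_1$; this is $\partial_j$. The composite $Y_{j-1}[1]\to\operatorname{cone}(A_j)\to X[1]$ sends $u_0\mapsto x_1$, $u_1\mapsto w^{d+2-j}t\,x_0$; this is $\pi_{j-1}[1]$. Rotate the triangle. $\square$

*Composites.* Directly from the formulas:
$$\pi_1=\varepsilon,\qquad \pi_jA_j=\varepsilon\quad(1\le j\le d), \tag{8}$$
since $x_0\mapsto y_0\mapsto x_1$ and $x_1\mapsto w^{j-1}y_1\mapsto w^{j-1}w^{d+1-j}t\,x_0=w^dt\,x_0$. The composite of $\partial_{d+1},\dots,\partial_2$ (suitably shifted) is $Y_{d+1}\to X[d]$, $y_0\mapsto w^dx_0$, $y_1\mapsto x_1$. Preceded by $\omega$ it is $x_0\mapsto t^{-1}x_1$, $x_1\mapsto w^dx_0$, which is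
$$(\partial_2\cdots\partial_{d+1})\,\omega=\tau\varepsilon\colon X\to X[d]. \tag{9}$$

## 7. Sums of shifts of the $Y_j$ form a triangulated category

**Step 4.** We define $\mathcal T_D$ by listing its objects, so that its indecomposables are known. The price is a proof that the list is closed under cones.

Let $\mathcal T_D\subseteq H^0(\mathcal C_D)$ be the full subcategory of objects isomorphic to finite direct sums of $Y_j[i]$, $1\le j\le d+1$, $i\in\mathbb Z$.

**Lemma 4.** $\mathcal T_D$ is a triangulated subcategory.

*Proof.* It is closed under shifts and sums. *Claim: if $Z\in\mathcal T_D$ and $g\colon X\to Z$, then $\operatorname{cone}(g)\in\mathcal T_D$.*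

First normalize the summands $Y_j[i]$ of $Z$ that receive nonzero maps from $X$. If $2\le j\le d$ and $\operatorname{Hom}(X,Y_j[i])\ne0$, then by Lemma 1 exactly one of $i\equiv0$, $i\equiv1-j\pmod d$ holds. In the first case $Y_j[i]\cong Y_j$ by $\tau$; in the second $Y_j[i]\cong Y_{d+2-j}[i+j-1]\cong Y_{d+2-j}$ by (4) and $\tau$. So we may take $i=0$, and then Lemma 1 gives $\operatorname{Hom}(X,Y_j)=\{\hat aA_j: a\in K\}$, because $(Y_j/wY_j)^0=Ky_0$ and $\hat aA_jx_0=ay_0$. If $j\in\{1,d+1\}$, a nonzero Hom requires $d\mid i$, and the summand is isomorphic to $X$, by $\tau$ and $\omega$.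

Suppose that some component $X\to X$ of $g$ is a unit $u\in\Lambda$. An automorphism of $Z$ replaces $u$ by $1$ and clears the other components, so $\operatorname{cone}(g)$ is isomorphic to the sum of the other summands.

Otherwise all components into copies of $X$ are of the form $b\varepsilon$, $b\in K$. Identify each such copy with $Y_{d+1}$ by $\omega$. The class $b\varepsilon$ has $x_0\mapsto bx_1$, so $\omega\,b\varepsilon$ has $x_0\mapsto by_0$, and by Lemma 1 it equals $\hat bA_{d+1}$. So now $g=(\hat a_sA_{j_s})_s$ with values in summands $Y_{j_s}$, $2\le j_s\le d+1$, together with zero components. If $g=0$, then $\operatorname{cone}(g)=Z\oplus X[1]$. If not, choose $s_0$ with $a_{s_0}\ne0$ and $j_{s_0}$ minimal among such. Apply $\hat a_{s_0}^{-1}$ on that summand, so that its component becomes $A_{j_{s_0}}$. Then, for every other $s$ with $a_s\ne0$, subtract $\hat a_s\rho$ times the $s_0$-component from the $s$-component, where $\rho\colon Y_{j_{s_0}}\to Y_{j_s}$ satisfies $\rho A_{j_{s_0}}=A_{j_s}$. After this automorphism of $Z$ the only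 nonzero component is $A_{j_{s_0}}$. By Lemma 3, $\operatorname{cone}(g)$ is the sum of the other summands and $Y_{j_{s_0}-1}[1]$, with $j_{s_0}-1\ge1$. This proves the claim.

The claim says that $\mathcal T_D*X[i]\subseteq\mathcal T_D$ for all $i$, because a middle term of $Z\to E\to X[i]\to Z[1]$ is a shifted cone of a map from $X$. By (7), $Y_j\in X*Y_{j-1}[1]$ for $2\le j\le d+1$, so by induction
$$Y_j\in X*X[1]*\cdots*X[j-1]\qquad(1\le j\le d+1). \tag{10}$$
Thus any $Z_1\in\mathcal T_D$ is a finite iterated extension of shifts of $X$. The cone of $Z_1\to Z_2$ lies in $Z_2*Z_1[1]$, and by associativity of $*$ we attach the shifts of $X$ one at a time and stay in $\mathcal T_D$. $\square$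

Every $Y_j[i]$, $1\le j\le d+1$, is nonzero by Lemma 1. So, by definition, every indecomposable of $\mathcal T_D$ is isomorphic to some $Y_j[i]$.

## 8. $\operatorname{add}X$ is $d$-cluster tilting: Theorem 1(a)

**Step 5.** We show that $\mathcal T_D$ is filtered by $\mathcal F,\mathcal F[1],\dots,\mathcal F[d-1]$; with the vanishing in Lemma 1 this gives Theorem 1(a).

Let $\mathcal F=\mathcal F_D$ be the class of objects isomorphic to some $X^n$, $n\ge0$. Since $X[d]\cong X$, we have $\mathcal F[d]=\mathcal F$. A direct summand of $X^n$ corresponds to an idempotent in $M_n(\Lambda)$. Its image is a finitely generated projective, hence free, module over the local ring $\Lambda$, so the idempotent splits through some $X^s$, and the summand is isomorphic to $X^s$. So $\mathcal F$ is closed under direct summands.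

**Lemma 5.** $\mathcal T_D=\mathcal F*\mathcal F[1]*\cdots*\mathcal F[d-1]=\mathcal F[1]*\cdots*\mathcal F[d-1]*\mathcal F$.

*Proof.* The second description is the first one shifted by $[1]$, using $\mathcal T_D[1]=\mathcal T_D$ and $\mathcal F[d]=\mathcal F$. The inclusion $\supseteq$ is Lemma 4. For $\subseteq$, the right-hand side is closed under direct sums, so it suffices to treat $Y_j[i]$; since $Y_{d+1}\cong X$ and $[d]\cong\mathrm{id}$ we may take $1\le j\le d$ and $0\le i\le d-1$. If $i+j-1\le d-1$, use (10) shifted by $[i]$. Otherwise $j\ge2$. Put $j'=d+2-j\le d$ and $i'=i+j-1-d\ge0$. By (4) and $\tau$, $Y_j[i]\cong Y_{j'}[i+j-1]\cong Y_{j'}[i']$, and $i'+j'-1=i\le d-1$. So (10) applies again. $\square$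

*Proof of Theorem 1(a).* By Lemma 1, $\operatorname{Hom}(\mathcal F,\mathcal F[i])=0$ for $d\nmid i$. So $\mathcal F$ is contained in both classes of the definition.

Let $Z\in\mathcal T_D$ with $\operatorname{Hom}(\mathcal F,Z[i])=0$ for $0<i<d$. As $\mathcal F[d]=\mathcal F$, we have $\operatorname{Hom}(\mathcal F[i],Z)=\operatorname{Hom}(\mathcal F[d],Z[d-i])=0$ for $0<i<d$. By Lemma 5 there is a triangle $W\to Z\to A'\to W[1]$ with $W\in\mathcal F[1]*\cdots*\mathcal F[d-1]$ and $A'\in\mathcal F$. Then $W\to Z$ is zero, so $Z$ is a direct summand of $A'$, and $Z\in\mathcal F$.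

If instead $\operatorname{Hom}(Z,\mathcal F[i])=0$ for $0<i<d$, take by Lemma 5 a triangle $A\to Z\to W\to A[1]$ with $A\in\mathcal F$ and $W\in\mathcal F[1]*\cdots*\mathcal F[d-1]$. Then $Z\to W$ is zero, so $Z$ is a direct summand of $A$, and $Z\in\mathcal F$.

Both triangles exist for arbitrary $Z\in\mathcal T_D$. In the second one, $\operatorname{Hom}(\mathcal F,W)=0$, so $A\to Z$ is a right approximation. In the first one, $\operatorname{Hom}(W,\mathcal F)=0$, because $\operatorname{Hom}(\mathcal F[l],\mathcal F)=\operatorname{Hom}(\mathcal F,\mathcal F[-l])=0$ for $0<l<d$; so $Z\to A'$ is a left approximation. Hence $\mathcal F$ is functorially finite. $\square$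

## 9. All $(d+2)$-angles of $\mathcal F_D$: Theorem 1(b)

**Step 6.** As an additive category $\mathcal F_D$ is the category of finitely generated free $\Lambda$-modules, independent of $D$. To prove (b) we must know its $(d+2)$-angles. We shall list them all, and the list will not involve $D$.

The *elementary towers* are the following.

* $E_U$: the triangles (7), with $W_i=Y_{i+1}$, $X_{i+1}=X$, $c_i=\pi_{i+1}$ for $0\le i\le d-1$, and $W_d=Y_{d+1}$ identified with $X$ via $\omega$. By (8), (6) and (9) its angle is
$$U\colon\ X\xrightarrow{\varepsilon}X\xrightarrow{\varepsilon}\cdots\xrightarrow{\varepsilon}X\xrightarrow{\tau\varepsilon}X[d].$$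
* $E_\infty$: $W_i=X[i]$ for $0\le i\le d$ and $X_1=\dots=X_d=0$; angle $X\to0\to\cdots\to0\to X[d]\xrightarrow{1}X[d]$.
* $E_l$ for $0\le l\le d$: the angle with $X_l=X_{l+1}=X$, the identity between them, and all other terms $0$. Its tower has $W_l=X$ and, for $i\ne l$, $W_i=0$, except that for $l=d$ the object $W_d=X_{d+1}=X$ is the last one.

**Proposition.** The $(d+2)$-angles of $\mathcal F_D$ are exactly the sequences isomorphic (via isomorphisms $q_i$ of the $X_i$, and $q_0[d]$ on $X_0[d]$) to finite direct sums of the angles of $E_U,E_\infty,E_0,\dots,E_d$.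

*Proof.* Such sequences are angles, since towers can be added and transported along isomorphisms. Conversely, take any tower.

**(i) The maps $c_i$ with $1\le i\le d-1$ are left $\mathcal F$-approximations.** This is what will make them computable. We show $\operatorname{Hom}(W_s,\mathcal F[l])=0$ for $1\le l\le s-1$, $s\le d$, by downward induction on $s$. For $s=d$ it holds because $W_d\in\mathcal F$. For $s<d$ use the exact sequence
$$\operatorname{Hom}(X_{s+1},\mathcal F[l])\to\operatorname{Hom}(W_s,\mathcal F[l])\to\operatorname{Hom}(W_{s+1},\mathcal F[l+1]).$$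
The left term vanishes as $0<l<d$, and the right one by induction as $1\le l+1\le (s+1)-1$. For $1\le i\le d-1$, the case $s=i+1$, $l=1$ gives $\operatorname{Hom}(W_{i+1}[-1],\mathcal F)=0$. So every map from $W_i$ to $\mathcal F$ factors through $c_i$. This applies to all towers, also to $E_U$.

**(ii) Splitting the tower from left to right.** By induction on $i\ge1$ we show that the tower up to $W_i$ is isomorphic to a direct sum of elementary towers cut off at $W_i$, with
$$W_i\cong Y_{i+1}^a\oplus X[i]^b\oplus X^e ,$$
where the three parts come from copies of $E_U$, of $E_\infty$ and of $E_i$.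

*From $W_0$ to $W_1$.* By the Smith form over $\Lambda$ (Section 2), $c_0\colon X_0\to X_1$ is isomorphic to $\varepsilon^{\oplus a}\oplus(X\to0)^{\oplus b}\oplus1_X^{\oplus e}\oplus(0\to X)^{\oplus g}$. An isomorphism of maps extends to an isomorphism of triangles. As $\varepsilon=\pi_1$, (7) gives $W_1\cong Y_2^a\oplus X[1]^b\oplus X^g$, and the triangle is the direct sum of the first triangles of $E_U^a,E_\infty^b,E_0^e,E_1^g$.

*From $W_i$ to $W_{i+1}$, $1\le i\le d-1$.* Using the isomorphism already found for $W_i$, consider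
$$c^{\rm st}=\pi_{i+1}^{\oplus a}\oplus0\oplus1^{\oplus e}\colon\ W_i=Y_{i+1}^a\oplus X[i]^b\oplus X^e\to X^{a+e}.$$
It is a left $\mathcal F$-approximation: for $\pi_{i+1}$ by (i) applied to $E_U$, for the zero map because $\operatorname{Hom}(X[i],X)=0$, and for the identity trivially. It is left minimal. Indeed, let $(1-u)c^{\rm st}=0$. An entry $\lambda\in\Lambda$ of $1-u$ in a column belonging to $X^e$ is $0$; in a column belonging to $Y_{i+1}^a$ it satisfies $\lambda\pi_{i+1}=0$. Since $\pi_{i+1}A_{i+1}=\varepsilon\ne0$ by (8), we have $\pi_{i+1}\neq0$ and $\lambda$ is not a unit. So $1-u$ has entries in $K\varepsilon$, $(1-u)^2=0$, and $u$ is invertible.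

As both $c_i$ and $c^{\rm st}$ are left approximations, $c_i=hc^{\rm st}$ and $c^{\rm st}=h'c_i$ for some $h,h'$. Then $h'hc^{\rm st}=c^{\rm st}$, so $h'h$ is invertible by minimality, and $h$ is a split monomorphism. Its complement in $X_{i+1}$ lies in $\mathcal F$, so it is some $X^g$. Hence an isomorphism of $X_{i+1}$, with no change of $W_i$, turns $c_i$ into $c^{\rm st}\oplus(0\to X^g)$. Completing to an isomorphism of triangles, $W_{i+1}\cong Y_{i+2}^a\oplus X[i+1]^b\oplus X^g$, and the triangle is the direct sum of those of $E_U^a$, $E_\infty^b$, $E_i^e$, $E_{i+1}^g$.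

For $i+1=d$ the whole tower is isomorphic to a direct sum of elementary towers. The isomorphisms respect all connecting morphisms, so the final maps correspond too. $\square$

*Proof of Theorem 1(b).* By Lemma 2, the identifications $\operatorname{End}(X)=\Lambda$ in $\mathcal T_D$ and in $\mathcal T_0$ give an additive equivalence $G\colon\mathcal F_D\to\mathcal F_0$ with $G(X)=X$, $G(\varepsilon)=\varepsilon$. Put
$$\varphi_Z=\tau_{GZ}\circ G(\tau_Z)^{-1}\colon G(Z[d])\to GZ\to G(Z)[d].$$
This is natural. For $h\colon Z\to Z'$, naturality of $\tau$ on both sides gives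
$$\varphi_{Z'}G(h[d])=\tau_{GZ'}\,G(\tau_{Z'}^{-1}h[d])=\tau_{GZ'}\,G(h)\,G(\tau_Z)^{-1}=G(h)[d]\,\varphi_Z .$$
Under $(G,\varphi)$ the angle $U$ goes to $U$, since $\varphi_X\,G(\tau\varepsilon)=\tau\,G(\tau)^{-1}G(\tau)\varepsilon=\tau\varepsilon$. The angle of $E_l$ goes to that of $E_l$. The angle of $E_\infty$ goes to $X\to0\to\cdots\to0\to G(X[d])\xrightarrow{\varphi_X}X[d]$, which is isomorphic to the angle of $E_\infty$ because $\varphi_X$ is an isomorphism. As $G$ is additive and $\varphi$ is natural, sequences isomorphic to direct sums of these go to sequences isomorphic to the corresponding direct sums. By the Proposition, applied on both sides, $(G,\varphi)$ sends $(d+2)$-angles to $(d+2)$-angles. $\square$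

The proof does not use that the target is $\mathcal F_0$: with $\mathcal F_{D'}$ in place of $\mathcal F_0$ it shows $\mathcal F_D\cong\mathcal F_{D'}$ for any two square-zero derivations of $K$.

## 10. Conjugation by $Y_m\cong Y_m[r]$ recovers $D$: Theorem 1(c)

**Step 7.** We find an invariant of $\mathcal T_D$ with its shift that sees $D$. It is the automorphism $\sigma$ of Section 2, for the object $Y_m$.

Let $Y=Y_m$: $|y_0|=0$, $|y_1|=-r$, $Py_0=w^my_1$, $Py_1=w^mt\,y_0$. Note that $d+2-m=m$, $d+1-m=r$ and $2r=d\ge m$.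

**Lemma 6.** $\operatorname{End}_{\mathcal T_D}(Y)\cong K[\eta]/(\eta^2)$, where $a+b\eta$ is the class of $N(a,b)$:
$$N(a,b)y_0=ay_0+bw^ry_1,\qquad N(a,b)y_1=w^rt\,(b+D(a))\,y_0+(a+w^{2r}t\,D(b))\,y_1 .$$

*Proof.* For $My_0=\alpha y_0+\gamma y_1$, $My_1=\beta y_0+\zeta y_1$,
$$\delta M(y_0)=(w^mt\gamma+w^m\beta+\kappa D\alpha)y_0+(w^m\alpha+w^m\zeta+\kappa D\gamma)y_1,$$
$$\delta M(y_1)=(w^mt\zeta+w^mt\alpha+\kappa D\beta)y_0+(w^m\beta+w^mt\gamma+\kappa D\zeta)y_1 .$$
Since $\kappa=w^m\cdot w^rt$, the first line vanishes iff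
$$\beta=t\gamma+w^rt\,D\alpha,\qquad\zeta=\alpha+w^rt\,D\gamma .$$
Then the second line is $\bigl(w^mt\cdot w^rtD\gamma+\kappa tD\gamma\bigr)y_0+\bigl(w^m\cdot w^rtD\alpha+\kappa D\alpha\bigr)y_1=0$, by $D^2=0$. So a cocycle is determined by $My_0$, which is arbitrary. Coboundaries have $My_0\in w^mY$, and all such values occur (take $\alpha'=\gamma'=0$). As in Lemma 1, $\operatorname{End}(Y)\cong(Y/w^mY)^0$. In degree $0$ we have $\alpha\in K[w^dt]$, and $\gamma$, of degree $r$, lies in $w^rK[w^dt]$. Modulo $w^m$, as $d\ge m$ and $r<m$, these reduce to $\alpha=a$ and $\gamma=bw^r$ with $a,b\in K$, and the formulas for $\beta,\zeta$ give $N(a,b)$. Finally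
$$N(a,b)N(a',b')y_0=a'\bigl(ay_0+bw^ry_1\bigr)+b'w^r\bigl(w^rt(b+Da)y_0+(a+w^{2r}tDb)y_1\bigr)\equiv aa'y_0+(a'b+ab')w^ry_1$$
modulo $w^m$, since $2r\ge m$. $\square$

Let $Z$ be an object with $Z\cong Z[r]$ and commutative $\operatorname{End}(Z)$. For an isomorphism $s\colon Z\to Z[r]$ put
$$\sigma_Z(h)=s^{-1}\circ h[r]\circ s,\qquad h\in\operatorname{End}(Z).$$
Another isomorphism is $su$ with $u\in\operatorname{Aut}(Z)$ and gives $u^{-1}\sigma_Z(h)u=\sigma_Z(h)$, so $\sigma_Z\in\operatorname{Aut}(\operatorname{End}Z)$ does not depend on $s$. An isomorphism $p\colon Z\to Z'$ transports it: using $p[r]\,s\,p^{-1}$ for $Z'$ we get $\sigma_{Z'}(php^{-1})=p\,\sigma_Z(h)\,p^{-1}$. Using $s[i]$ for $Z[i]$ we get $\sigma_{Z[i]}=\sigma_Z$ under $\operatorname{End}(Z[i])=\operatorname{End}(Z)$.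

**Lemma 7.** $Y\cong Y[r]$ and $\sigma_Y(a+b\eta)=a+(b+D(a))\eta$.

*Proof.* Let $v\colon y_0\mapsto y_1,\ y_1\mapsto t\,y_0$, a map of degree $-r$. Then $P=w^mv$, $v^2=t$ and $D(v)=0$, so $\delta(v)=Pv+vP=0$, and $v$ is closed and invertible. So $s=v^{-1}=t^{-1}v$, of degree $r$, is an isomorphism $Y\to Y[r]$. As $[r]$ keeps matrices, $\sigma_Y$ sends the class of $N=N(a,b)$ to that of $vNv^{-1}=t^{-1}vNv$, and
$$y_0\mapsto t^{-1}vNy_1=t^{-1}v\bigl(w^rt(b+Da)y_0+(a+w^{2r}t\,Db)y_1\bigr)=(a+w^{2r}t\,Db)y_0+(b+Da)w^ry_1 .$$
Modulo $w^m$ this is $ay_0+(b+Da)w^ry_1$. $\square$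

**Example 4.** Take $d=2$, $K=\mathbb F_2(z)$, $D=d/dz$, so $r=1$, $m=2$. The scalar $z$ on $Y_2$ is $N(z,0)\colon y_0\mapsto zy_0,\ y_1\mapsto zy_1+wt\,y_0$, and $vN(z,0)v^{-1}$ is $y_0\mapsto zy_0+wy_1,\ y_1\mapsto zy_1$. Conjugation by $v$ moves the correction term to the other off-diagonal position. The difference is $y_0\mapsto wy_1,\ y_1\mapsto wt\,y_0$, that is, $N(0,1)=\eta$, which is nonzero because $w\notin w^2B$.

**Lemma 8.** An indecomposable $Z\in\mathcal T_D$ with $Z\cong Z[r]$ is isomorphic to $Y_m[i]$ for some $i$.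

*Proof.* By Section 7, $Z\cong Y_j[i]$ with $1\le j\le d+1$, so $Y_j\cong Y_j[r]$. Hence the set $\{n:\operatorname{Hom}(X,Y_j[n])\ne0\}=\{0,1-j\}+d\mathbb Z$ is stable under translation by $r=d/2$. It contains $0$, hence $r$, and $r\not\equiv0\pmod d$. So $r\equiv1-j$, i.e. $j-1\equiv-r\equiv r\pmod d$. With $0\le j-1\le d$ this gives $j=r+1=m$. $\square$

*Proof of Theorem 1(c).* Let $D\ne0$, and suppose that $H\colon\mathcal T_D\to\mathcal T_0$ is an equivalence with a natural isomorphism $\psi\colon H[1]\cong[1]H$. Iterating it gives a natural isomorphism $\psi^{(r)}\colon H[r]\cong[r]H$. The object $Y=Y_m\in\mathcal T_D$ is indecomposable, as its endomorphism ring is local, and there is an isomorphism $s\colon Y\to Y[r]$. So $Z=H(Y)$ is indecomposable, and $s'=\psi^{(r)}_YH(s)\colon Z\to Z[r]$ is an isomorphism. By Lemma 8 for $\mathcal T_0$, $Z$ is isomorphic to a shift of $Y_m\in\mathcal T_0$, so $\sigma_Z=\mathrm{id}$ by Lemma 7 with $D=0$. On the other hand, naturality says $H(h)[r]\,\psi^{(r)}_Y=\psi^{(r)}_YH(h[r])$, so for $h\in\operatorname{End}(Y)$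
$$\sigma_Z(H(h))=s'^{-1}\,H(h)[r]\,s'=H(s^{-1}h[r]s)=H(\sigma_Y(h)). \tag{11}$$
Hence $\sigma_Y=\mathrm{id}$. This contradicts Lemma 7, as $D(a)\ne0$ for some $a$. $\square$

This proves Theorem 1, and **the answer to the question is negative**. Note that (c) excludes even an equivalence of additive categories with shift. In the example $d=2$, $K=\mathbb F_2(z)$, $D=d/dz$, both $\mathcal T_D$ and $\mathcal T_0$ are algebraic, being triangulated subcategories of $H^0$ of dg categories closed under shifts and cones, and both are linear over $k=\mathbb F_2(z^2)$. They are Hom-finite over $k$: the spaces $\operatorname{Hom}(X,Y_j[n])$ are $k$-isomorphic to $K$-spaces of dimension at most $2$, $[K:k]=2$, and (10) with long exact sequences extends this to all objects. By (4), $\omega$, $\tau$ and Lemma 7, the indecomposables are, up to isomorphism, $X$, $X[1]$ and $Y_2$. For every even $d$ there are finitely many, since $[d]\cong\mathrm{id}$; and for every $D$ there is Hom-finiteness over $\ker D$, since $[K:\ker D]\le2$ by the next section.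

## 11. Kernels of square-zero derivations and the classification of the $\mathcal T_D$: Theorem 2

The first assertion of Theorem 2 was proved at the end of Section 9.

**Step 8.** We describe square-zero derivations by their kernels, so that "the same kernel" can be turned into an explicit relation. Always $K^2\subseteq\ker D$, since $D(a^2)=2aD(a)=0$.

Let $D\ne0$, $D^2=0$, $k=\ker D$. Choose $z'$ with $g=D(z')\ne0$. Then $D(g)=0$, so $z=z'/g$ has $D(z)=1$. Each $a\in K$ is $(a+zD(a))+zD(a)$, where $D(a)\in k$ and $D(a+zD(a))=2D(a)+zD^2(a)=0$. If $u+vz=0$ with $u,v\in k$, applying $D$ gives $v=0$, then $u=0$. So $K=k\oplus kz$ and $[K:k]=2$.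

Conversely, let $K^2\subseteq k\subset K$ with $[K:k]=2$ and $z\in K\setminus k$. The map $u+vz\mapsto v$ ($u,v\in k$) is a derivation: since $z^2\in k$, it sends $(u+vz)(u'+v'z)$ to $uv'+u'v$, and $v(u'+v'z)+(u+vz)v'=uv'+u'v$ in characteristic $2$. It has square zero and kernel $k$.

If $D,D'\ne0$ have square zero and the same kernel $k$, take $z$ with $D(z)=1$ and put $c=D'(z)$. Then $D'(u+vz)=vc=cD(u+vz)$, so $D'=cD$. Moreover $D'(c)=D'^2(z)=0$ and $z\notin k$, so $c\in k^\times$.

**Step 9.** *If $\ker D'=\theta(\ker D)$, then $\mathcal T_D\cong\mathcal T_{D'}$.* We produce isomorphisms of dg categories by applying ring automorphisms to matrix entries.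

Extend $\theta$ to $B$ by fixing $w$ and $t$. As $\theta D=(\theta D\theta^{-1})\theta$ and $\theta$ fixes $\kappa$ and $f$, applying $\theta$ to all matrix entries carries (1) and (2) for $D$ to those for $\theta D\theta^{-1}$. It is an isomorphism of dg categories $\mathcal C_D\to\mathcal C_{\theta D\theta^{-1}}$ that preserves shifts, cones and the $Y_j$. So $\mathcal T_D\cong\mathcal T_{\theta D\theta^{-1}}$, and $\ker(\theta D\theta^{-1})=\theta(\ker D)=\ker D'$. Hence we may assume $\ker D'=\ker D=k$.

If $k=K$, then $D=D'=0$. Otherwise $D'=cD$ with $c\in k^\times$ by Step 8. Put $\lambda=c^{-1}\in k^\times$. Let $\psi$ be the graded $K$-algebra automorphism of $B$ with $w\mapsto\lambda w$, $t\mapsto\lambda^{-(d+2)}t$. It commutes with $D$ because $D(\lambda)=0$. It fixes $f=w^{d+2}t$, and sends $\kappa=w^{d+1}t$ to $\lambda^{-1}\kappa=c\kappa$. So $\psi$ carries $P^2+\kappa D(P)=f$ to $\psi(P)^2+\kappa\,(cD)(\psi(P))=f$, and likewise (2). Applying $\psi$ to matrix entries is therefore an isomorphism of dg categories $\mathcal C_D\to\mathcal C_{cD}$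 that preserves shifts and cones. It sends $Y_j$ to the object with $y_0\mapsto\lambda^jw^jy_1$, $y_1\mapsto\lambda^{-j}w^{d+2-j}t\,y_0$. Replacing $y_1$ by $\lambda^jy_1$, a base change killed by $cD$, gives $Y_j$. Hence $\mathcal T_D\cong\mathcal T_{D'}$.

**Step 10.** *If $\mathcal T_D\cong\mathcal T_{D'}$, then $\ker D'=\theta(\ker D)$ for some $\theta$.* Here the invariant of Section 10 is used in full.

Let $H\colon\mathcal T_D\to\mathcal T_{D'}$ be an equivalence commuting with shifts up to natural isomorphism. As in the proof of (c), Lemma 8 gives $H(Y_m)\cong Y_m[i]$ for some $i$, and (11), with the transport rules for $\sigma$, gives a ring isomorphism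
$$\Theta\colon K[\eta]/(\eta^2)\to K[\eta]/(\eta^2),\qquad \Theta\sigma_D=\sigma_{D'}\Theta,\qquad \sigma_D(a+b\eta)=a+(b+Da)\eta .$$
It preserves the maximal ideal $(\eta)$. So $\Theta(a)=\theta(a)+q(a)\eta$ with $\theta\in\operatorname{Aut}(K)$ induced on the residue field, $\Theta(\eta)=c\eta$ with $c\in K^\times$, and $\Theta(b\eta)=c\,\theta(b)\eta$. For $a\in K$,
$$\Theta\bigl((\sigma_D-1)a\bigr)=\Theta(D(a)\eta)=c\,\theta(Da)\eta,\qquad(\sigma_{D'}-1)\Theta(a)=D'(\theta a)\eta .$$
These agree, so $D'\theta=c\,\theta D$. Thus $a\in\ker D$ iff $\theta(a)\in\ker D'$, that is, $\ker D'=\theta(\ker D)$.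

By Steps 9 and 10, sending $\mathcal T_D$ to the $\operatorname{Aut}(K)$-orbit of $\ker D$ is well defined and injective on equivalence classes. By Step 8, with $D=0$ for $k=K$, its image consists of the orbits of all subfields $K^2\subseteq k\subseteq K$ with $[K:k]\le2$. This is the stated bijection. For $K=\mathbb F_2(z)$ we have $[K:K^2]=2$, so $k$ is $K$ or $K^2$, and there are exactly two classes.

**Step 11.** *One $(d+2)$-angulated category inside infinitely many triangulated categories.* We count objects with $\sigma\ne\mathrm{id}$ in direct sums of copies of $\mathcal T_D$ and $\mathcal T_0$.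

Take $K$ with some $D\ne0$, $D^2=0$, for example $K=\mathbb F_2(z)$, $D=d/dz$. For $0\le n<\infty$ let $\mathcal T^{(n)}$ be the direct sum (objects of finite support) of countably many blocks, $n$ of them equal to $\mathcal T_D$ and the others equal to $\mathcal T_0$. Let $\mathcal F^{(n)}$ be the corresponding sum of the categories $\mathcal F_D$ and $\mathcal F_0$. All conditions and structures are componentwise. So $\mathcal F^{(n)}$ is $d$-cluster tilting, $\mathcal F^{(n)}[d]=\mathcal F^{(n)}$, and by Theorem 1(b), applied block by block, all $\mathcal F^{(n)}$ are equivalent as $(d+2)$-angulated categories.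

Count the isomorphism classes of indecomposables $Z\cong Z[r]$ of $\mathcal T^{(n)}$ with $\sigma_Z\ne\mathrm{id}$. An indecomposable lies in a single block, and by Lemma 8 it is some $Y_m[i]$ there, so $\operatorname{End}(Z)$ is commutative and $\sigma_Z$ is defined. By Lemma 7, a block $\mathcal T_0$ contributes nothing, and a block $\mathcal T_D$ contributes all $Y_m[i]$. These form exactly $r$ classes. On the one hand $Y_m\cong Y_m[r]$. On the other hand $\{n':\operatorname{Hom}(X,Y_m[n'])\ne0\}=\{0,-r\}+2r\mathbb Z=r\mathbb Z$, so $Y_m[i]\cong Y_m[i']$ forces $r\mid i-i'$. The count is therefore $rn$. By (11) it is invariant under equivalences that commute with $[1]$ up to natural isomorphism. Hence the $\mathcal T^{(n)}$ are pairwise inequivalent, and Theorem 2 is proved. $\blacksquare$
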